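# Covering the Hilbert cube by minimal dense $G_\delta$-sets

## Countably many minimal dense $G_\delta$-sets do not cover the cube

Let $\mathbb I=[0,1]$ and let $Q=\mathbb I^\omega$ be the Hilbert cube, with the metric $d(x,y)=\sup_i 2^{-i}|x_i-y_i|$. For maps $f,f'$ into $Q$ we write $d(f,f')=\sup_x d(f(x),f'(x))$. The opposite faces of $Q$ in direction $i$ are
$$A_i=\{x\in Q:x_i=0\},\qquad B_i=\{x\in Q:x_i=1\}.$$
A point of $A_i$ and a point of $B_i$ are at distance at least $2^{-i}$. Hence

$$\text{a set of diameter }<2^{-i}\text{ cannot meet both }A_i\text{ and }B_i. \tag{1}$$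

**Definition.** A dense $G_\delta$-set $G\subseteq Q$ is a *minimal dense $G_\delta$-set* if for every dense $G_\delta$-set $G'\subseteq Q$ there is a homeomorphism $h:Q\to Q$ with $h(G)\subseteq G'$. The family of these sets is $\mathcal G_0$.

So $G$ can be moved into any dense $G_\delta$-set by a homeomorphism of the whole cube. The cube $Q$ itself is not minimal: $h(Q)=Q$ does not fit into $Q\setminus\{p\}$. Nor is $Q\setminus\{p\}$ minimal: its images have the form $Q\setminus\{p'\}$, and none fits into $Q$ minus two points.

Minimal dense $G_\delta$-sets do exist. Banakh and Repovš (*Universal meager $F_\sigma$-sets in locally compact manifolds*, Comment. Math. Univ. Carolin. 54 (2013)) give a meager $F_\sigma$-set $X\subseteq Q$ such that each meager $A\subseteq Q$ satisfies $h(A)\subseteq X$ for some homeomorphism $h$ of $Q$. If $G'$ is a dense $G_\delta$-set, apply this to $A=Q\setminus G'$. From $h(Q\setminus G')\subseteq X$ we get $Q\setminus X\subseteq h(G')$, that is, $h^{-1}(Q\setminus X)\subseteq G'$. So $Q\setminus X\in\mathcal G_0$.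

We begin with an easy statement: countably many members of $\mathcal G_0$ cannot cover $Q$. The way to use minimality is clear from the definition. Since $G$ fits into every dense $G_\delta$-set, we build one that is convenient for us.

**Definition.** A family of subsets of $Q$ is *vanishing* if for each $\delta>0$ only finitely many members have diameter $\ge\delta$.

A picture in dimension one: the gaps of the middle-thirds Cantor set form a vanishing family of open intervals with pairwise disjoint closures and dense union. (Two gaps with a common endpoint would make that endpoint isolated in the Cantor set.) The next lemma produces such families in $Q$.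

**Lemma 1.** For each $n$ there is a vanishing family $\mathcal U_n$ of nonempty open subsets of $Q$ with pairwise disjoint closures, all of diameter $<\frac1{n+1}$, with $\bigcup\mathcal U_n$ dense. Hence $G^*=\bigcap_n\bigcup\mathcal U_n$ is a dense $G_\delta$-set.

**Proof.** Let $(O_k)_{k\in\omega}$ enumerate a countable base of nonempty open sets. At step $k$ consider the finitely many $V_j$, $j<k$, already defined. If $O_k\not\subseteq\bigcup_{j<k}\overline{V_j}$, then $O_k\setminus\bigcup_{j<k}\overline{V_j}$ is nonempty and open, because a finite union of closed sets is closed. Choose a nonempty open $V_k$ whose closure lies in it, with $\operatorname{diam}V_k<2^{-k}/(n+1)$. Otherwise leave $V_k$ undefined; then $O_k$ meets some $\overline{V_j}$ and, being open, meets $V_j$. Let $\mathcal U_n$ consist of all $V_k$ that were defined. Closures are pairwise disjoint, the bound $2^{-k}/(n+1)$ makes the family vanishing and all diameters $<\frac1{n+1}$, and every $O_k$ meets $\bigcup\mathcal U_n$. The last statement is Baire's theorem. $\square$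

**Lemma 2.** Let $G\in\mathcal G_0$ and let $\varepsilon_0,\varepsilon_1,\dots$ be positive reals. There are vanishing families $\mathcal U^G_n$ $(n\in\omega)$ of nonempty open sets, the members of each $\mathcal U^G_n$ having pairwise disjoint closures and diameter $<\varepsilon_n$, with $G\subseteq\bigcap_n\bigcup\mathcal U^G_n$.

**Proof.** Take a homeomorphism $h$ with $h(G)\subseteq G^*$. Then $G\subseteq\bigcap_n\bigcup h^{-1}(\mathcal U_n)$, where $h^{-1}(\mathcal U_n)=\{h^{-1}(U):U\in\mathcal U_n\}$. The members are open with pairwise disjoint closures since $h$ is a homeomorphism. By uniform continuity of $h^{-1}$, for each $\delta>0$ there is $\delta'>0$ such that sets of diameter $<\delta'$ have $h^{-1}$-images of diameter $<\delta$. So each $h^{-1}(\mathcal U_n)$ is vanishing, and its largest diameters tend to $0$ as $n\to\infty$. Pass to a subsequence. $\square$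

Our task is to find a point outside $\bigcup\mathcal U$ for many such families $\mathcal U$ at once. One coordinate direction of $Q$ can deal with finitely many small sets.

**Lemma 3.** Let $c$ be a finite family of pairwise disjoint compact subsets of $Q$ of diameter $<2^{-i}$. There is a continuous $g:Q\to[-1,1]$ with $g=1$ on $A_i$, $g=-1$ on $B_i$, and $g(x)\ne0$ for all $x\in\bigcup c$.

**Proof.** Let $A'$ be the union of $A_i$ and those $C\in c$ that meet $A_i$, and let $B'$ be the union of $B_i$ and the remaining $C\in c$. Members meeting $A_i$ miss $B_i$ by (1), the remaining members miss $A_i$, different members are disjoint, and $A_i\cap B_i=\emptyset$. So $A'$ and $B'$ are disjoint closed sets. Urysohn's lemma gives $g$ with $g=1$ on $A'$ and $g=-1$ on $B'$. $\square$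

Different directions can be handled simultaneously. Recall the Poincaré–Miranda theorem: if $g_0,\dots,g_{n-1}$ are continuous on $\mathbb I^n$ with $g_i>0$ on $\{x_i=0\}$ and $g_i<0$ on $\{x_i=1\}$, then they have a common zero. For $n=1$ this is the intermediate value theorem.

**Lemma 4.** Let $g_i:Q\to\mathbb R$ $(i\in\omega)$ be continuous with $g_i>0$ on $A_i$ and $g_i<0$ on $B_i$. Then there is $x\in Q$ with $g_i(x)=0$ for all $i$.

**Proof.** Let $L_n=\{x\in Q:g_i(x)=0\text{ for all }i<n\}$. Restrict $g_0,\dots,g_{n-1}$ to $\mathbb I^n\times\{(0,0,\dots)\}$. Poincaré–Miranda applies to the restrictions, so $L_n\neq\emptyset$. The sets $L_n$ are compact and decrease, so their intersection is nonempty. $\square$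

Here is the method on one family. Let $\mathcal U$ be vanishing, with members nonempty, open, of diameter $<1$, and with pairwise disjoint closures. Every $U\in\mathcal U$ has positive diameter, as $Q$ has no isolated points. For each $m$ only finitely many $U\in\mathcal U$ satisfy $2^{-m-1}\le\operatorname{diam}U<2^{-m}$. Let $c$ be the family of their closures, let $i=m$ in Lemma 3, and call the resulting function $g_m$. The common zero of all $g_m$ lies in no member of $\mathcal U$. That such a point exists is no surprise, since $Q$ is connected; but in this argument the smaller sets use only the later coordinates, and coordinates can be rationed among several families.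

**Proposition 5.** No countable subfamily of $\mathcal G_0$ covers $Q$.

**Proof.** Let $G_0,G_1,\dots\in\mathcal G_0$. Split $\omega$ into consecutive intervals $E_0,E_1,\dots$ with $|E_m|=m+1$, and put $\varepsilon_m=2^{-\max E_m}$. So $\varepsilon_m\downarrow0$ strictly and $\varepsilon_m\le2^{-i}$ for $i\in E_m$. For each $j$ take from Lemma 2 the single family $\mathcal U^{G_j}_j$, with diameters $<\varepsilon_j$. For $j\le m$ let $c_j(m)$ be the family of closures of those $U\in\mathcal U_j^{G_j}$ with $\varepsilon_{m+1}\le\operatorname{diam}U<\varepsilon_m$. It is finite, and its members are pairwise disjoint compact sets of diameter $<\varepsilon_m$. For each $m$ there are $m+1$ such families; assign to them bijectively the indices $i\in E_m$, and let $g_i$ be the function of Lemma 3 for $c_j(m)$ and $i$. Lemma 4 gives $x$ with $g_i(x)=0$ for all $i$.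

Each $U\in\mathcal U^{G_j}_j$ has $0<\operatorname{diam}U<\varepsilon_j$, so $\varepsilon_{m+1}\le\operatorname{diam}U<\varepsilon_m$ for some $m\ge j$. Then $\overline U\in c_j(m)$, and $x\notin U$. So $x\notin\bigcup\mathcal U_j^{G_j}\supseteq G_j$ for every $j$. $\square$

## Uncountably many sets, and why zero-dimensionality is not enough

Let $\sigma\mathcal G_0$ be the $\sigma$-ideal generated by $\mathcal G_0$, that is, the family of all subsets of countable unions of sets from $\mathcal G_0$. For an ideal $\mathcal I$ on $Q$, let $\operatorname{cov}(\mathcal I)$ be the smallest cardinality of a subfamily of $\mathcal I$ with union $Q$, and let $\operatorname{non}(\mathcal I)$ be the least size of a subset of $Q$ that is not in $\mathcal I$. Proposition 5 says $Q\notin\sigma\mathcal G_0$. Since a countable union of members of $\sigma\mathcal G_0$ is again a member, $\operatorname{cov}(\sigma\mathcal G_0)\ge\aleph_1$. What changes for uncountably many sets? The following question is from Banakh, Morayne, Ralowski and Zeberski, *Topologically invariant $\sigma$-ideals on the Hilbert cube*, arXiv:1302.5658 (2013):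

Is $\operatorname{cov}(\sigma\mathcal G_0)=\mathfrak c$ under Martin's Axiom? Under the Proper Forcing Axiom?

Both answers will be yes. The natural first attempt uses less information than Proposition 5 did. A minimal dense $G_\delta$-set $G$ is zero-dimensional, meaning that it has a base of clopen sets. Indeed, with $\varepsilon_n\to0$ in Lemma 2, each $U\cap G$ with $U\in\mathcal U^G_n$ is open in $G$, and so is its complement $G\cap\bigcup(\mathcal U_n^G\setminus\{U\})$; these clopen sets cover $G$ and have arbitrarily small diameters. Now a textbook separation theorem says: if $Z\subseteq Q$ is zero-dimensional and $A,B\subseteq Q$ are disjoint and closed, then there are disjoint open sets $O\supseteq A$ and $O'\supseteq B$ with $Z\subseteq O\cup O'$. Given zero-dimensional sets $Z_0,Z_1,\dots$, choose such $O_i,O_i'$ for $Z_i,A_i,B_i$ and put $g_i(x)=\operatorname{dist}(x,Q\setminus O_i)-\operatorname{dist}(x,Q\setminus O_i')$. This is positive on $O_i$ and negative on $O'_i$, so Lemma 4 yields a point outside all $Z_i$. This proves Proposition 5 again.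

For $\aleph_1$ many sets this argument stops, because the statement it would prove is false.

**Remark 6.** The cube is the union of $\aleph_1$ zero-dimensional $G_\delta$-sets, in ZFC. Let $D_\alpha$ $(\alpha<\omega_1)$ be pairwise disjoint countable dense subsets of $\mathbb I$, for example traces on $\mathbb I$ of distinct cosets of $\mathbb Q$ in $\mathbb R$. The set $(\mathbb I\setminus D_\alpha)^\omega=\bigcap_i\bigcap_{q\in D_\alpha}\{x:x_i\neq q\}$ is a $G_\delta$-set, and it is zero-dimensional as a product of subsets of $\mathbb I$ with dense complement. Given $x\in Q$, each of its countably many coordinates lies in at most one $D_\alpha$, so $x\in(\mathbb I\setminus D_\alpha)^\omega$ for all but countably many $\alpha$. Thus $Q=\bigcup_{\alpha<\omega_1}(\mathbb I\setminus D_\alpha)^\omega$.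

So when $\mathfrak c>\aleph_1$, no argument that uses only "zero-dimensional $G_\delta$" can give $\mathfrak c$. Minimality must give more than zero-dimensionality, and it does.

**Example 7.** The set $G=(\mathbb I\setminus D)^\omega$, with $D\subseteq\mathbb I$ countable dense, is a zero-dimensional dense $G_\delta$-set that is not minimal. Let $\mathcal V=\{\operatorname{int}\overline V:V\in\mathcal U_1\}$ with $\mathcal U_1$ from Lemma 1. Its members $W$ have the same closures as the original ones, so these closures are pairwise disjoint and of diameter $<\frac12$, and $\operatorname{int}\overline W=W$. The set $\bigcup\mathcal V$ is open and dense. Suppose $h(G)\subseteq\bigcup\mathcal V$, and let $\mathcal U=h^{-1}(\mathcal V)$, so $G\subseteq\bigcup\mathcal U$, closures are still pairwise disjoint, and $\operatorname{int}\overline U=U$ for $U\in\mathcal U$. Let $K=Q\setminus\bigcup\mathcal U$. It is nonempty: otherwise the connected space $Q$ would be a single member of $\mathcal U$, hence of $\mathcal V$, but members of $\mathcal V$ have diameter $<\frac12$. The compact set $K$ is covered by the countably many closed sets $\{x_i=q\}$,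 $i\in\omega$, $q\in D$. By Baire's theorem some basic open box $W$ satisfies $\emptyset\neq K\cap W\subseteq\{x_i=q\}$ for some $i,q$. The set $W\setminus\{x_i=q\}$ consists of at most two connected pieces, is dense in $W$, and is contained in $\bigcup\mathcal U$. So each piece lies in one member of $\mathcal U$, and $W\subseteq\overline U\cup\overline{U'}$ with $U,U'\in\mathcal U$ each containing a piece. If $U\ne U'$, the connected set $W$ would be split into two disjoint nonempty relatively closed sets. So $U=U'$, $W\subseteq\operatorname{int}\overline U=U$, and $K\cap W=\emptyset$, a contradiction.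

So we keep the full strength of Lemma 2 and go back to the proof of Proposition 5. In it, the sequence $(G_j)$ imposed at each stage $m$ a finite demand: avoid the members of certain finite families, using coordinates in $E_m$. If $E_m$ is longer, its coordinates can serve several such demands, coming from different members of $\sigma\mathcal G_0$. So a member $A\in\sigma\mathcal G_0$ becomes a function $m\mapsto f^*_A(m)$ of demands, and we may serve a small finite set $S(m)$ of demands at each stage. We need to know how many functions one such $S$ can catch.

## Slaloms and the additivity of the null ideal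

**Definition.** A *slalom* is a function $S$ on $\omega$ whose values are finite sets with $|S(m)|\le m+1$. It *localizes* $f$ if $f(m)\in S(m)$ for all but finitely many $m$; we write $\forall^\infty m$ for the latter quantifier.

For example, $S(m)=\{0,\dots,m\}$ localizes exactly those $f\in\omega^\omega$ with $f(m)\le m$ for almost all $m$. Any countable set $\{f_0,f_1,\dots\}$ is localized by one slalom, $S(m)=\{f_0(m),\dots,f_m(m)\}$. No slalom localizes all of $\omega^\omega$: choose $f(m)\in\omega\setminus S(m)$.

Let $\mathcal N$ be the ideal of Lebesgue null sets, $\operatorname{add}(\mathcal N)$ the least number of null sets whose union is not null, and $\operatorname{cof}(\mathcal N)$ the least size of a family of null sets such that every null set is contained in a member. For $f,g\in\omega^\omega$, $f\le^*g$ means $f(m)\le g(m)$ for almost all $m$, and $f=^*g$ means that they agree at almost all $m$. The least size of a $\le^*$-unbounded set is $\mathfrak b$, and the least size of a $\le^*$-dominating set is $\mathfrak d$; both are uncountable. We use the following cited facts.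

**Fact F1** (Bartoszyński; see Bartoszyński–Judah, *Set Theory: On the Structure of the Real Line*, §2.3). $\operatorname{add}(\mathcal N)$ is the least size of a $Z\subseteq\omega^\omega$ such that no single slalom localizes all $f\in Z$. $\operatorname{cof}(\mathcal N)$ is the least size of a family of slaloms such that each $f\in\omega^\omega$ is localized by one of them. Also $\operatorname{add}(\mathcal N)\le\mathfrak b$ and $\mathfrak d\le\operatorname{cof}(\mathcal N)$.

**Fact F2** (Martin–Solovay 1970). MA implies $\operatorname{add}(\mathcal N)=\mathfrak c$.

**Fact F3.** PFA implies MA: ccc posets are proper, so PFA gives MA$_{\aleph_1}$, and PFA gives $\mathfrak c=\aleph_2$ by Todorčević and Veličković.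

In F1 we may replace $\omega$ at each coordinate $m$ by a countable set $\Gamma_m$, as far as we need it. Fix injections $\iota_m:\Gamma_m\to\omega$. If a slalom $S$ localizes $m\mapsto\iota_m(f(m))$, then the slalom $m\mapsto\{\gamma\in\Gamma_m:\iota_m(\gamma)\in S(m)\}$ localizes $f$. So fewer than $\operatorname{add}(\mathcal N)$ elements of $\prod_m\Gamma_m$ are localized by one slalom, and some $\operatorname{cof}(\mathcal N)$ slaloms localize all elements of $\prod_m\Gamma_m$.

## Points avoiding fewer than $\operatorname{add}(\mathcal N)$ members of $\sigma\mathcal G_0$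

**Theorem A (ZFC).** $\operatorname{cov}(\sigma\mathcal G_0)\ge\operatorname{add}(\mathcal N)$ and $\operatorname{non}(\sigma\mathcal G_0)\le\operatorname{cof}(\mathcal N)$.

**Corollary.** MA implies $\operatorname{cov}(\sigma\mathcal G_0)=\mathfrak c$. PFA implies $\operatorname{cov}(\sigma\mathcal G_0)=\mathfrak c=\aleph_2$.

**Proof of the Corollary from Theorem A.** If $G\in\mathcal G_0$ and $\varphi$ is a homeomorphism of $Q$, then $\varphi(G)\in\mathcal G_0$: it is a dense $G_\delta$-set, and $h(G)\subseteq G'$ means $(h\varphi^{-1})(\varphi(G))\subseteq G'$. Since $\mathcal G_0\ne\emptyset$ and $Q$ is homogeneous (Keller), every point lies in a member of $\mathcal G_0$. So $\operatorname{cov}(\sigma\mathcal G_0)\le|Q|=\mathfrak c$. Under MA, Theorem A and F2 give $\operatorname{cov}(\sigma\mathcal G_0)\ge\operatorname{add}(\mathcal N)=\mathfrak c$. For PFA apply F3. $\square$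

The plan for Theorem A was described above, but two features of the proof of Proposition 5 must be changed. First, demands have to come from countable sets, so the closures of the $U$'s are replaced by slightly larger sets from a countable list. Second, a slalom serves the demands of $A$ only for $m\ge m_0$, with $m_0$ depending on $A$. With only one family $\mathcal U_j^{G_j}$ per set, its members of diameter $\ge\varepsilon_{m_0}$ might then not be avoided. The remedy is to use the whole sequence $(\mathcal U^{G_j}_n)_n$: the members of $\mathcal U_n^{G_j}$ with $n\ge m_0$ all have diameter $<\varepsilon_{m_0}$, so they belong to stages that are served. Therefore at stage $m$ the demand concerns all pairs $(j,n)$ with $j,n\le m$.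

**Step 1: the countable sets of demands.** We fix the bookkeeping. Let $(E_m)_{m\in\omega}$ be consecutive intervals partitioning $\omega$ with $|E_m|=(m+1)^3$, and put $\varepsilon_m=2^{-\max E_m}$. So $\varepsilon_m\downarrow0$ strictly, and $\varepsilon_m\le2^{-i}$ for $i\in E_m$. Let $\mathcal E$ be the countable collection of finite unions of closed balls with rational radii centered at points of a fixed countable dense set. Let $C_m$ be the countable set of finite, pairwise disjoint families of members of $\mathcal E$ of diameter $<\varepsilon_m$ (the empty family included), and let $\Gamma_m$ be the countable set of matrices $(c_{j,n})_{j,n\le m}$ with entries in $C_m$.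

**Step 2: coding a member of $\sigma\mathcal G_0$.** We turn $A\in\sigma\mathcal G_0$ into $f_A^*\in\prod_m\Gamma_m$. For $G\in\mathcal G_0$ fix families $\mathcal U^G_n$ as in Lemma 2 for this sequence $(\varepsilon_n)$. Let $n\le m$. The finitely many $U\in\mathcal U^G_n$ with $\varepsilon_{m+1}\le\operatorname{diam}U<\varepsilon_m$ have pairwise disjoint compact closures $K_1,\dots,K_p$ of diameter $<\varepsilon_m$. Choose $\delta>0$ with $\operatorname{diam}K_a+2\delta<\varepsilon_m$ for all $a$ and $2\delta<\operatorname{dist}(K_a,K_b)$ for $a\ne b$, and a rational $\rho\in(0,\delta/2)$. By compactness, $K_a$ is covered by finitely many closed balls of radius $\rho$ with centers in the fixed dense set and at distance $<\rho$ from $K_a$. Their union $K_a^+\in\mathcal E$ consists of points at distance $\le2\rho<\delta$ from $K_a$. So the $K_a^+$ are pairwise disjoint, and $\operatorname{diam}K_a^+\le\operatorname{diam}K_a+4\rho<\varepsilon_m$. Put $f_G(m)_n=\{K_1^+,\dots,K_p^+\}\in C_m$. Its union contains all $U\in\mathcal U^G_n$ with $\varepsilon_{m+1}\le\operatorname{diam}U<\varepsilon_m$.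

For $A\in\sigma\mathcal G_0$ fix $G_0,G_1,\dots\in\mathcal G_0$ with $A\subseteq\bigcup_jG_j$, and let
$$f^*_A(m)=(f_{G_j}(m)_n)_{j,n\le m}\in\Gamma_m. \tag{2}$$

**Step 3: from a slalom to a point.** We build one point that satisfies all demands listed by a slalom. Let $S$ be a slalom with $S(m)\subseteq\Gamma_m$. At most $m+1$ matrices with $(m+1)^2$ entries each occur in $S(m)$, so at most $(m+1)^3=|E_m|$ families occur as entries. Assign to these families, injectively, indices $i\in E_m$. If $i\in E_m$ is assigned to $c$, let $g_i$ be the function of Lemma 3 for $c$ and $i$; the lemma applies because members of $c$ have diameter $<\varepsilon_m\le2^{-i}$. If $i$ is unassigned, let $g_i(x)=1-2x_i$. By Lemma 4 there is a point $x_S\in Q$ with $g_i(x_S)=0$ for all $i$. By the choice of the $g_i$,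
$$x_S\notin\bigcup c\quad\text{for every entry }c\text{ of every matrix in }S(m),\text{ for every }m. \tag{3}$$

**Step 4: if $S$ localizes $f_A^*$, then $x_S\notin A$.** This is where the levels $n$ are used. Let $f_A^*(m)\in S(m)$ for $m\ge m_0$. Fix $j$ and put $n=\max(j,m_0)$. Each $U\in\mathcal U_n^{G_j}$ has $0<\operatorname{diam}U<\varepsilon_n$, so $\varepsilon_{m+1}\le\operatorname{diam}U<\varepsilon_m$ for some $m\ge n$. Since $j,n\le m$, the family $f_{G_j}(m)_n$ is an entry of $f_A^*(m)$, and $f_A^*(m)\in S(m)$ since $m\ge m_0$. As $U$ is contained in the union of this family, $x_S\notin U$ by (3). Hence $x_S\notin\bigcup\mathcal U_n^{G_j}\supseteq G_j$. As $j$ was arbitrary, $x_S\notin A$.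

**Step 5: conclusion.** We count. If $\mathcal A\subseteq\sigma\mathcal G_0$ and $|\mathcal A|<\operatorname{add}(\mathcal N)$, then by F1 one slalom $S$ localizes all $f_A^*$, $A\in\mathcal A$. By Step 4, $x_S\notin\bigcup\mathcal A$, so $\mathcal A$ does not cover $Q$. For the second inequality, let $\mathcal S$ be a family of $\operatorname{cof}(\mathcal N)$ slaloms that localizes all functions in $\prod_m\Gamma_m$. If $\{x_S:S\in\mathcal S\}$ were contained in some $A\in\sigma\mathcal G_0$, some $S\in\mathcal S$ would localize $f_A^*$, and then $x_S\notin A$. So $\{x_S:S\in\mathcal S\}\notin\sigma\mathcal G_0$. This proves Theorem A. $\square$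

So $\operatorname{cov}(\sigma\mathcal G_0)=\mathfrak c$ under MA, and under PFA: both answers are yes.

## The exact values, and what a cover has to do

The slaloms came from our method, so one may ask whether $\operatorname{add}(\mathcal N)$ is only a convenient lower bound. It is the exact value.

**Theorem B (ZFC).** Let $G\subseteq Q$ be comeager.

1. There is a family of at most $\operatorname{add}(\mathcal N)$ homeomorphisms $h$ of $Q$ whose images $h(G)$ cover $Q$.
2. Every $A\subseteq Q$ with $|A|<\operatorname{cof}(\mathcal N)$ is contained in $h_0(G)\cup h_1(G)$ for some homeomorphisms $h_0,h_1$ of $Q$.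

**Theorem C (ZFC).** $\operatorname{cov}(\sigma\mathcal G_0)=\operatorname{add}(\mathcal N)$ and $\operatorname{non}(\sigma\mathcal G_0)=\operatorname{cof}(\mathcal N)$. In particular $\operatorname{cov}(\sigma\mathcal G_0)=\mathfrak c\iff\operatorname{add}(\mathcal N)=\mathfrak c$.

**Proof of Theorem C from Theorems A and B.** Apply Theorem B to some $G\in\mathcal G_0$. All images $h(G)$ are in $\mathcal G_0$. Part 1 gives $\operatorname{cov}(\sigma\mathcal G_0)\le\operatorname{add}(\mathcal N)$. By part 2 every set of size $<\operatorname{cof}(\mathcal N)$ is in $\sigma\mathcal G_0$, so $\operatorname{non}(\sigma\mathcal G_0)\ge\operatorname{cof}(\mathcal N)$. Theorem A gives the other two inequalities. $\square$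

It remains to prove Theorem B. Let $F\supseteq Q\setminus G$ be a union of closed nowhere dense sets $K_0\subseteq K_1\subseteq\cdots$. The sets $h(G)$ cover $Q$ as soon as no point lies in all the sets $h(F)$. So we want many homeomorphisms $\theta_r$, indexed by $r\in\omega^\omega$, such that a given point $x$ lies in $\theta_r(F)$ only for very special $r$. We build $\theta_r$ as a limit of small moves, the $m$-th of which depends on $r(m)$ and pushes the current image of $K_m$ into an open set $S_{r(m)}$. If each point lies in few of the sets $S_k$, then $x\in\theta_r(F)$ puts strong restrictions on $r(m)$.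

It would be best to have pairwise disjoint $S_k$, but this is impossible. Let $K=\{x_0=\frac12\}\cup\{x_1=\frac12\}$ and let $\eta,\eta'$ be any homeomorphisms of $Q$ with $d(\eta,\mathrm{id}),d(\eta',\mathrm{id})<\frac14$. Then also $d(\eta^{-1},\mathrm{id}),d(\eta'^{-1},\mathrm{id})<\frac14$, so the $0$-th coordinate changes by less than $\frac14$ and the first by less than $\frac12$. Hence $g_0(y)=\frac12-(\eta^{-1}(y))_0$ is positive on $A_0$ and negative on $B_0$, and $g_1(y)=\frac12-(\eta'^{-1}(y))_1$ is positive on $A_1$ and negative on $B_1$. By Poincaré–Miranda on $\mathbb I^2\times\{(0,0,\dots)\}$ they have a common zero, which lies in $\eta(K)\cap\eta'(K)$. So two small copies of $K$ always meet. What can be achieved is that each point lies in boundedly many $S_k$.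

## Pushing nowhere dense sets into thin walls

We need some infinite-dimensional topology.

**Definition.** Let $X\cong Q$. A closed $A\subseteq X$ is a *$Z$-set* in $X$ if $\mathrm{id}_X$ is a uniform limit of maps $X\to X\setminus A$.

For example, the face $A_0$ is a $Z$-set in $Q$: replace $x_0$ by $\max(x_0,\tau)$ and let $\tau\to0$. The slice $\{x_0=\frac12\}$ is not: a map $Q\to Q$ at distance $<\frac14$ from the identity sends $A_0$ and $B_0$ to different sides of the slice, so its connected image meets the slice.

**Fact F6.** (Keller) Infinite-dimensional compact convex subsets of $\ell_2$ are homeomorphic to $Q$. (Anderson, $Z$-set unknotting) If $X,Y\cong Q$, any homeomorphism between $Z$-sets $A\subseteq X$ and $B\subseteq Y$ extends to a homeomorphism $X\to Y$. Points of $Q$ are $Z$-sets, and finite unions of $Z$-sets are $Z$-sets. See Chapman, *Lectures on Hilbert Cube Manifolds*, and van Mill, *Infinite-Dimensional Topology*.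

**Lemma 8.** For each $\varepsilon\in(0,1)$ there are $N(\varepsilon)\in\omega$ and open sets $S_k=S_k^\varepsilon\subseteq Q$ $(k\in\omega)$ such that each $x\in Q$ lies in at most $N(\varepsilon)$ of the $S_k$, and for each $k$ and each closed nowhere dense $K\subseteq Q$ there is a homeomorphism $\eta$ of $Q$ with $d(\eta,\mathrm{id})<\varepsilon$ and $\eta(K)\subseteq S_k$.

The picture: $Q$ is cut into small rooms separated by thin walls, and $S_k$ is the union of the walls. Each room contains a hole in $K$; we blow the hole up until it contains the room, and everything in $K$ is pushed into the walls. Different $k$ get walls at different places.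

**Step 1: walls and rooms.** We define $S_k$ and count multiplicities. Choose $M\ge1$ with $2^{-M}<\varepsilon$ and $q\in\mathbb N$ with $1/q<\varepsilon$. For $k\in\omega$ put $\delta_k=\frac1{3(k+2)(k+3)}$ and
$$J_k=\left[\tfrac1{k+2}-\delta_k,\ \tfrac1{k+2}+\delta_k\right],\qquad T_k=\bigcup_{j<q}\tfrac1q\left(j+J_k\right).$$
We have $J_k\subseteq(0,1)$. Since $\delta_k+\delta_{k+1}<2\delta_k<\frac1{(k+2)(k+3)}=\frac1{k+2}-\frac1{k+3}$, the intervals $J_k$ $(k\in\omega)$ are pairwise disjoint. Hence the sets $T_k$ are pairwise disjoint subsets of $(0,1)$. Each component of $\mathbb I\setminus T_k$ has length $<1/q<\varepsilon$: the gap between consecutive pieces of $T_k$ has length $\frac1q(1-2\delta_k)$, and the first and last components are shorter than $\frac1q$ too.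

Let $\mathcal C_k$ be the finite family of sets
$$C=\prod_{i<M}P_i\times R\times\prod_{i>M}\mathbb I, \tag{4}$$
where each $P_i$ is the closure of a component of $\mathbb I\setminus T_k$ and $R$ is the closure of a component of $\mathbb I\setminus J_k$. Closures of different components are disjoint, so the sets $C\in\mathcal C_k$ are pairwise disjoint closed sets, and they have nonempty interiors. Put $S_k=Q\setminus\bigcup\mathcal C_k$, an open set. If $x\in S_k$, then $x_i\in T_k$ for some $i<M$, or $x_M\in J_k$. Since the $T_k$ are pairwise disjoint, and so are the $J_k$, each of the $M+1$ coordinates is responsible for at most one $k$. So $x$ lies in at most $N(\varepsilon):=M+1$ of the $S_k$.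

**Step 2: enlarged rooms.** We make space around each room for a homeomorphism to act in. Fix $k$ and $K$. For $C\in\mathcal C_k$ as in (4) let $C^+=\prod_{i<M}P_i^+\times R^+\times\prod_{i>M}\mathbb I$, where $P_i^+$ and $R^+$ arise from $P_i,R$ by moving outward, by an amount $\alpha>0$, those endpoints that lie in $(0,1)$. Choose $\alpha<\delta_k/q$ so small that all $P_i^+$ have length $<\varepsilon$. The pieces of $T_k$ have length $2\delta_k/q$ and $J_k$ has length $2\delta_k$, so moved endpoints stay in $T_k$ or $J_k$, hence in $(0,1)$, and enlargements of different closed components remain disjoint. So the sets $C^+$ $(C\in\mathcal C_k)$ are pairwise disjoint. Coordinates $i<M$ contribute less than $\varepsilon$ to the diameter and coordinates $i\ge M$ at most $2^{-M}<\varepsilon$, so $\operatorname{diam}C^+<\varepsilon$.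

The frontier $\operatorname{Fr}C^+$ in $Q$ is the set of points of $C^+$ some coordinate of which, with index $\le M$, is a moved endpoint. Indeed, near such a point there are points outside $C^+$, and all other points of $C^+$ are interior since the endpoints $0$ and $1$ are not frontier points of intervals in $\mathbb I$. Clearly $C\cap\operatorname{Fr}C^+=\emptyset$.

**Step 3: $\operatorname{Fr}C^+\cong Q$, and $\operatorname{Fr}C^+$ is a $Z$-set in $C^+\cong Q$.** This will let us apply unknotting. It is the reason for the extra coordinate $M$. Without $R$, a room with all $P_i\subseteq(0,1)$ would have a frontier homeomorphic to $S^{M-1}\times Q$, which is not contractible and so not homeomorphic to $Q$. The interval $R$ touches $\{0,1\}$, and this prevents it.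

Clearly $C^+\cong Q$, as a product of nondegenerate intervals. Let $D^+=\prod_{i<M}P_i^+\times R^+$. None of these intervals contains both $0$ and $1$, because $T_k$ and $J_k$ are nonempty subsets of $(0,1)$ and moved endpoints stay in $(0,1)$. Let $j$ be the number of factors of $D^+$ containing neither $0$ nor $1$, and $l=M+1-j$. Since $R=[0,a]$ or $R=[b,1]$, we have $l\ge1$. Map each of the $j$ factors affinely onto $[-1,1]$, and each of the other $l$ factors affinely onto $[0,1]$ so that the endpoint $0$ or $1$ goes to $0$ and the moved endpoint goes to $1$. This gives, up to permuting coordinates, a homeomorphism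
$$\lambda:D^+\to[-1,1]^j\times[0,1]^l$$
under which moved endpoints are exactly the coordinates of absolute value $1$. So the frontier of $D^+$ in $\mathbb I^{M+1}$ corresponds to $\{w\in W:\|w\|_\infty=1\}$, where $W=\mathbb R^j\times[0,\infty)^l$. Radial projection is a homeomorphism from this set onto $W\cap S^M$, with $S^M$ the unit sphere of $\mathbb R^{M+1}$.

Doubling the polar angle is a homeomorphism $[0,\infty)^2\to\mathbb R\times[0,\infty)$ that preserves the Euclidean norm. It replaces two half-line factors by one line and one half-line. Applying it $l-1$ times gives a norm-preserving homeomorphism $W\to\mathbb R^M\times[0,\infty)$. So $W\cap S^M$ is homeomorphic to a closed hemisphere of $S^M$, hence to $\mathbb I^M$. Therefore $\operatorname{Fr}C^+\cong\mathbb I^M\times\mathbb I^\omega\cong Q$.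

For $\tau\in(0,1)$ the map $(z,v)\mapsto(\lambda^{-1}((1-\tau)\lambda(z)),v)$, with $z\in D^+$ and $v\in\prod_{i>M}\mathbb I$, sends $C^+$ into $C^+\setminus\operatorname{Fr}C^+$. As $\tau\to0$ these maps converge uniformly to the identity. So $\operatorname{Fr}C^+$ is a $Z$-set in $C^+$.

**Step 4: squeezing a room into its hole.** We construct a homeomorphism $\zeta_C$ of $C^+$, the identity on $\operatorname{Fr}C^+$, with $\zeta_C(C)\subseteq V$, where $V=\operatorname{int}_Q(C)\setminus K$ is nonempty and open because $K$ is closed and nowhere dense. Shrinking the first $M+1$ coordinates does not do it, since $V$ may also be small in later coordinates, where $C$ has full width. So we use a model of $Q$ in which all directions shrink together: a cone. Let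
$$Q'=\prod_i[0,2^{-i}]\subseteq\ell_2,\qquad E=\{(sx,s):x\in Q',\ s\in[0,1]\}\subseteq\ell_2\times\mathbb R.$$
$E$ is a continuous image of $Q'\times[0,1]$, hence compact. It is convex, since $t\,(sx,s)+(1-t)(s'x',s')=(s''x'',s'')$ with $s''=ts+(1-t)s'$ and, if $s''>0$, $x''=\frac{ts}{s''}x+\frac{(1-t)s'}{s''}x'\in Q'$. It is infinite-dimensional, so $E\cong Q$ by Keller's theorem. The base $E_1=Q'\times\{1\}\cong Q$ is a $Z$-set in $E$, by multiplication by $1-\tau$, $\tau\to0$. By Step 3 and unknotting, a homeomorphism $\operatorname{Fr}C^+\to E_1$ extends to a homeomorphism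
$$\varphi:C^+\to E,\qquad\varphi(\operatorname{Fr}C^+)=E_1.$$

Since $V\subseteq C$ is open in $Q$, it is open in $C^+$ and misses $\operatorname{Fr}C^+$. So $\varphi(V)$ is a nonempty open subset of $E$ disjoint from $E_1$. Pick $v\in\varphi(V)$. By F6, $E_1\cup\{0\}$ and $E_1\cup\{v\}$ are $Z$-sets in $E$; the apex $0$ is not in $E_1$. The homeomorphism between them that is the identity on $E_1$ and sends $0$ to $v$ extends to a homeomorphism $\psi$ of $E$. So $\psi|_{E_1}=\mathrm{id}$ and $\psi(0)=v$.

The set $\psi^{-1}(\varphi(V))$ is a neighborhood of the apex, so it contains $\{(sx,s)\in E:s\le\sigma\}$ for some $\sigma\in(0,1)$, since these sets shrink to the apex. The compact set $\varphi(C)$ misses $E_1$, so $\varphi(C)\subseteq\{(sx,s)\in E:s\le1-\tau\}$ for some $\tau\in(0,1)$. Let $\chi$ be an increasing homeomorphism of $[0,1]$ with $\chi(1-\tau)\le\sigma$, and let $\hat\chi(sx,s)=(\chi(s)x,\chi(s))$. This is well defined, since $x$ is determined by the point when $s>0$ and $\chi(0)=0$. It is continuous, at the apex because $Q'$ is bounded, and its inverse is obtained in the same way from $\chi^{-1}$. It is the identity on $E_1$.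 Put
$$\zeta_C=\varphi^{-1}\circ\psi\circ\hat\chi\circ\varphi.$$
This is a homeomorphism of $C^+$ and the identity on $\operatorname{Fr}C^+$. Following $C$ through the composition, we land in $\{s\le1-\tau\}$, then in $\{s\le\sigma\}$, then in $\varphi(V)$, then in $V$. So $\zeta_C(C)\subseteq V$.

**Step 5: gluing.** We assemble $\eta$. Let $\eta=\zeta_C^{-1}$ on each $C^+$ and $\eta=\mathrm{id}$ elsewhere. The finitely many $C^+$ are pairwise disjoint closed sets, and each $\zeta_C^{-1}$ is the identity on the frontier, so $\eta$ is a continuous bijection of the compact space $Q$, that is, a homeomorphism. Since each $C^+$ is mapped to itself and has diameter $<\varepsilon$, $d(\eta,\mathrm{id})<\varepsilon$. If $z\in K$ and $\eta(z)\in C\in\mathcal C_k$, then $\eta(z)\in C^+$, so $z\in C^+$ and $z=\zeta_C(\eta(z))\in V$. This contradicts $V\cap K=\emptyset$. So $\eta(K)\subseteq Q\setminus\bigcup\mathcal C_k=S_k$. Lemma 8 is proved. $\square$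

## A tree of homeomorphisms

For $r\in\omega^\omega$, $r|m$ is the restriction of $r$ to $\{0,\dots,m-1\}$; $\omega^{<\omega}$ is the set of finite sequences; $t^\frown k$ is $t$ followed by $k$.

**Lemma 9.** Let $F=\bigcup_nK_n$ with $K_0\subseteq K_1\subseteq\cdots$ nonempty closed nowhere dense in $Q$. There are homeomorphisms $\theta_r$ of $Q$ $(r\in\omega^\omega)$, numbers $N(t)\ge1$ $(t\in\omega^{<\omega})$ and sets $A_t(x)\subseteq\omega$ with $|A_t(x)|\le N(t)$ $(x\in Q)$ such that
$$x\in\theta_r(F)\ \Longrightarrow\ \forall^\infty m\;\; r(m)\in A_{r|m}(x). \tag{5}$$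

**Step 1: the recursion.** At a node $t$ of length $m$ we have a homeomorphism $\Theta_t$, and for each $k$ we push the current image of $K_m$ into a set $S_{t,k}$ of Lemma 8, with moves so small that limits exist and earlier achievements survive. We define $\Theta_t$, starting with $\Theta_\emptyset=\mathrm{id}$, and numbers $\rho_t>0$ for $t\neq\emptyset$. Given $\Theta_t$ with $|t|=m$, choose $\varepsilon_t\in(0,1)$ such that

* $\varepsilon_t\le2^{-m}$, and $d(y,y')\le\varepsilon_t$ implies $d(\Theta_t^{-1}(y),\Theta_t^{-1}(y'))\le2^{-m}$;
* $\varepsilon_t\le2^{-(|t|-|s|)-2}\rho_s$ for every nonempty initial segment $s$ of $t$ (including $s=t$).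

These are finitely many conditions, and the first can be met by uniform continuity. Let $S_{t,k}=S_k^{\varepsilon_t}$ and $N(t)=N(\varepsilon_t)$. The set $\Theta_t(K_m)$ is closed and nowhere dense, so Lemma 8 gives $\eta_{t,k}$ with $d(\eta_{t,k},\mathrm{id})<\varepsilon_t$ and $\eta_{t,k}(\Theta_t(K_m))\subseteq S_{t,k}$. Put $\Theta_{t^\frown k}=\eta_{t,k}\circ\Theta_t$ and
$$\rho_{t^\frown k}=\operatorname{dist}\bigl(\Theta_{t^\frown k}(K_m),\,Q\setminus S_{t,k}\bigr),$$
which is positive, because a nonempty compact subset of the open set $S_{t,k}$ has positive distance from the nonempty closed set $Q\setminus S_{t,k}$.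

**Step 2: the limits are homeomorphisms.** Fix $r\in\omega^\omega$. With $t=r|m$ and $k=r(m)$, $d(\Theta_{t^\frown k},\Theta_t)\le\varepsilon_t\le2^{-m}$. Also $\Theta_{t^\frown k}^{-1}=\Theta_t^{-1}\circ\eta_{t,k}^{-1}$ and $d(\eta_{t,k}^{-1}(y),y)\le\varepsilon_t$, so $d(\Theta_{t^\frown k}^{-1},\Theta_t^{-1})\le2^{-m}$. So both $(\Theta_{r|m})_m$ and $(\Theta_{r|m}^{-1})_m$ are uniformly Cauchy; let $\theta_r$ and $\theta_r'$ be their limits. They are continuous. For each $y$,
$$d\bigl(\theta_r(\theta_r'(y)),y\bigr)\le d\bigl(\theta_r(\theta'_r(y)),\theta_r(\Theta_{r|m}^{-1}(y))\bigr)+d(\theta_r,\Theta_{r|m})\longrightarrow0,$$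
and symmetrically $\theta_r'\circ\theta_r=\mathrm{id}$. So $\theta_r$ is a homeomorphism.

**Step 3: the walls still hold in the limit.** We show $\theta_r(K_m)\subseteq S_{r|m,\,r(m)}$. Put $t=r|m$ and $s=r|(m+1)$. The moves made after $\Theta_s$ are smaller than $\varepsilon_{r|(m+1+i)}\le2^{-i-2}\rho_s$, $i\ge0$. So $d(\theta_r,\Theta_s)\le\sum_{i\ge0}2^{-i-2}\rho_s=\frac12\rho_s<\rho_s$. By the definition of $\rho_s$, points at distance $<\rho_s$ from $\Theta_s(K_m)$ lie in $S_{t,r(m)}$. Hence $\theta_r(K_m)\subseteq S_{t,r(m)}$.

**Step 4: reading off (5).** Let $A_t(x)=\{k:x\in S_{t,k}\}$. By Lemma 8, $|A_t(x)|\le N(t)$, and $N(t)\ge1$ by the value in its proof. If $x\in\theta_r(F)$, then $x\in\theta_r(K_n)$ for some $n$, and for all $m\ge n$ we have $x\in\theta_r(K_m)\subseteq S_{r|m,\,r(m)}$, that is, $r(m)\in A_{r|m}(x)$. $\square$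

Let now $G\subseteq Q$ be comeager. Fix $F\supseteq Q\setminus G$ of the form required in Lemma 9; any meager set lies in such an $F$. Fix $\theta_r,N(t),A_t(x)$ as in Lemma 9. Since $Q\setminus F\subseteq G$,
$$Q\setminus\theta_r(F)\subseteq\theta_r(G)\qquad(r\in\omega^\omega). \tag{6}$$

## Unbounded families, and two interleaved block codings

Condition (5) confines $r$ to a finitely branching tree, which already gives a bound by $\mathfrak b$.

**Lemma 10.** For each $x\in Q$ the set $\{r\in\omega^\omega:x\in\theta_r(F)\}$ is contained in a $\sigma$-compact set, hence is $\le^*$-bounded.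

**Proof.** By (5) the set is contained in $\bigcup_{\sigma\in\omega^{<\omega}}X_\sigma$, where
$$X_\sigma=\{r\in\omega^\omega:r\supseteq\sigma,\ r(m)\in A_{r|m}(x)\text{ for all }m\ge|\sigma|\}.$$
$X_\sigma$ is the set of branches of the tree consisting of the initial segments of $\sigma$ and of all $t\supseteq\sigma$ with $t(m)\in A_{t|m}(x)$ for $|\sigma|\le m<|t|$. This tree is finitely branching, so $X_\sigma$ is compact and bounded everywhere by one function $g_\sigma$. Countably many functions $g_\sigma$ have a common $\le^*$-bound. $\square$

So if $Z$ is an unbounded family of size $\mathfrak b$, no $x$ lies in all $\theta_r(F)$, $r\in Z$, and $\mathfrak b$ images of $G$ cover $Q$. If $\operatorname{add}(\mathcal N)<\mathfrak b$ we need fewer, so we must use a family $Z$ that is not localized by one slalom; such a family of size $\operatorname{add}(\mathcal N)$ is bounded by some $g$. We want: if $x\in\theta_r(F)$, then some slalom $S_x$, depending on $x$ but not on $r$, localizes $r$. Condition (5) says $r(m)\in A_{r|m}(x)$, but this small set depends on the history $r|m$. For $r\le g$ there are only finitely many histories, and the union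 of $A_t(x)$ over all histories $t$ of length $m$ is finite. But its size may be far above $m+1$.

The next thought is to let one value of the index encode a long block of $r$. Choose $0=k_0<k_1<\cdots$, and let $\hat r(m)$ code $r|[k_m,k_{m+1})$. If $x\in\theta_{\hat r}(F)$, we get a finite set of possible blocks $r|[k_m,k_{m+1})$, hence for each $i$ in this block a set of possible values $r(i)$. Its size is bounded by (number of histories) times (maximum of the $N(t)$), and it must be at most $i+1$ for every $i\ge k_m$. But the histories of $\hat r(m)$ are the sequences $r|k_m$ with $r\le g$. If $g\ge1$, there are at least $2^{k_m}$ of them, which exceeds $k_m+1$ as soon as $k_m\ge2$. Making $k_m$ larger increases the number of histories as well, and this count never fits.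

What is missing is a gap between the end of the history and the beginning of the block. So we use two codings. The first codes only every second block, and its history stops before the gap; the second codes the blocks in the gaps. Each block starts so late that the histories of its own coding are few in comparison.

**Lemma 11.** Let $g\in\omega^\omega$ and $\Pi_g=\{r\in\omega^\omega:r\le g\}$. There are maps $r\mapsto\hat r^0,\hat r^1$ from $\Pi_g$ to $\omega^\omega$ and slaloms $S_x$ $(x\in Q)$ such that if $r\in\Pi_g$ and $x\in\theta_{\hat r^0}(F)\cap\theta_{\hat r^1}(F)$, then $S_x$ localizes $r$.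

**Step 1: blocks and codes.** For a sequence $0=k_0<k_1<\cdots$, chosen in Step 2, let
$$I^0_m=[k_{2m+1},k_{2m+2}),\qquad I^1_m=[k_{2m},k_{2m+1}).$$
These intervals partition $\omega$ in the order $I^1_0,I^0_0,I^1_1,I^0_1,\dots$. Let $\hat r^e(m)=\mathrm{code}(r|I^e_m)$, where code is a fixed injection of the finite partial functions from $\omega$ to $\omega$ into $\omega$.

**Step 2: choosing the $k$'s.** We make every block start later than the number of possibilities that (5) leaves for it. Put
$$B^e_m=\{\hat r^e|m:r\in\Pi_g\},\qquad N^e_m=\max\{N(t):t\in B^e_m\},\qquad H^e_m=|B^e_m|\cdot N^e_m.$$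
The set $B_m^e$ is finite, since functions below $g$ have only finitely many restrictions to the finite set $\bigcup_{j<m}I_j^e$. It depends only on the blocks $I^e_0,\dots,I^e_{m-1}$. As $I^0_{m-1}$ ends at $k_{2m}$ and $I^1_{m-1}$ ends at $k_{2m-1}$, the number $H^0_m$ depends only on $k_0,\dots,k_{2m}$, and for $m\ge1$ the number $H^1_m$ depends only on $k_0,\dots,k_{2m-1}$. So we can choose a strictly increasing sequence recursively with
$$k_{2m+1}\ge H^0_m\ (m\ge0),\qquad k_{2m}\ge H^1_m\ (m\ge1). \tag{7}$$

**Step 3: the slaloms.** We turn the possible codes into possible values of $r$. For $x\in Q$ let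
$$\hat S^e(m)=\bigcup\{A_t(x):t\in B^e_m\},\qquad\text{so}\quad|\hat S^e(m)|\le H^e_m.$$
For $i\in I^e_m$ with $(e,m)\neq(1,0)$ let
$$S_x(i)=\{p(i):p\text{ is a function from }I^e_m\text{ to }\omega\text{ with }\mathrm{code}(p)\in\hat S^e(m)\},$$
and for $i\in I^1_0$ let $S_x(i)=\emptyset$. Since code is injective, (7) gives $|S_x(i)|\le H^e_m\le\min I^e_m\le i$. So $S_x$ is a slalom, and it does not depend on $r$.

**Step 4: localization.** We check the conclusion. Let $r\in\Pi_g$ and $x\in\theta_{\hat r^e}(F)$ for both $e=0,1$. By (5), for both $e$ and almost all $m$, $\hat r^e(m)\in A_{\hat r^e|m}(x)$. Since $\hat r^e|m\in B_m^e$, this gives $\hat r^e(m)\in\hat S^e(m)$. For such $m$, with $(e,m)\ne(1,0)$, the function $p=r|I^e_m$ witnesses $r(i)\in S_x(i)$ for all $i\in I^e_m$. Only finitely many blocks are excluded and the blocks of both kinds together cover $\omega$, so $r(i)\in S_x(i)$ for almost all $i$. $\square$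

## The coverings of Theorem B

**Proof of Theorem B, part 1.** We need at most $\operatorname{add}(\mathcal N)$ homeomorphisms such that no point lies in all images of $F$. By F1, $\operatorname{add}(\mathcal N)\le\mathfrak b$.

**Case $\operatorname{add}(\mathcal N)=\mathfrak b$.** Let $Z\subseteq\omega^\omega$ be $\le^*$-unbounded with $|Z|=\mathfrak b$. If $x\in\bigcap_{r\in Z}\theta_r(F)$, then $Z$ would be bounded by Lemma 10. So this intersection is empty, and $\bigcup_{r\in Z}\theta_r(G)=Q$ by (6).

**Case $\operatorname{add}(\mathcal N)<\mathfrak b$.** By F1 take $Z$ with $|Z|=\operatorname{add}(\mathcal N)$ that is not localized by a single slalom. As $|Z|<\mathfrak b$, some $g$ is a $\le^*$-bound of $Z$. Replace each $r\in Z$ by $\min(r,g)=^*r$. A slalom localizes $\min(r,g)$ if and only if it localizes $r$, so the new family is still not localized by a single slalom, and we may assume $Z\subseteq\Pi_g$. Take the maps and slaloms of Lemma 11 for $g$. If some $x$ were in $\theta_{\hat r^e}(F)$ for all $r\in Z$ and $e<2$, then $S_x$ would localize all $r\in Z$, a contradiction. So by (6) the sets $\theta_{\hat r^e}(G)$ $(r\in Z,\ e<2)$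 cover $Q$. Their number is at most $\operatorname{add}(\mathcal N)$, an infinite cardinal.

**Proof of Theorem B, part 2.** Let $|A|<\operatorname{cof}(\mathcal N)$. We may assume $A$ is infinite: a finite $A$ can be enlarged to a countably infinite set, and $\aleph_0<\mathfrak d\le\operatorname{cof}(\mathcal N)$.

**Case $|A|<\mathfrak d$.** For $x\in A$ let $g_x$ be a $\le^*$-bound of $\{r:x\in\theta_r(F)\}$ from Lemma 10. The family $\{g_x:x\in A\}$ is not dominating, so some $r$ satisfies $r\not\le^*g_x$ for all $x\in A$. Then $x\notin\theta_r(F)$ for all $x\in A$, so $A\subseteq\theta_r(G)$ by (6). Take $h_0=h_1=\theta_r$.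

**Case $\mathfrak d\le|A|$.** First, there is $g$ such that no family of at most $|A|$ slaloms localizes all elements of $\Pi_g$ (each element by some member). Otherwise let $g$ run over a dominating family of size $\mathfrak d$ and collect the corresponding slaloms; there are at most $\mathfrak d\cdot|A|=|A|$ of them. Any $f\in\omega^\omega$ satisfies $f\le^*g$ for some $g$ in the dominating family, so $\min(f,g)\in\Pi_g$ is localized by one of the slaloms, and so is $f=^*\min(f,g)$. By F1 this contradicts $|A|<\operatorname{cof}(\mathcal N)$.

Fix such a $g$ and apply Lemma 11. The family $\{S_x:x\in A\}$ has at most $|A|$ members, so some $r\in\Pi_g$ is localized by no $S_x$, $x\in A$. By Lemma 11 each $x\in A$ is outside $\theta_{\hat r^0}(F)$ or outside $\theta_{\hat r^1}(F)$. By (6), $A\subseteq\theta_{\hat r^0}(G)\cup\theta_{\hat r^1}(G)$. This proves Theorem B, and with it Theorem C. $\blacksquare$
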